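\title{Lifting a TTF triple does not lift the recollement}

\begin{abstract}
Let $\mathcal Y$, $\mathcal D$, $\mathcal X$ be thick subcategories, containing the compact objects, of compactly generated triangulated categories $\hat{\mathcal Y}$, $\hat{\mathcal D}$, $\hat{\mathcal X}$, and let $(\mathcal Y\equiv\mathcal D\equiv\mathcal X)$ be a recollement in which $j_!$, $j^*$, $i^*$, $i_*$ preserve compact objects. Saor\'in and Zvonareva asked whether the recollement lifts, up to equivalence, to a recollement $(\hat{\mathcal Y}\equiv\hat{\mathcal D}\equiv\hat{\mathcal X})$ as soon as its TTF triple lifts to a TTF triple $(\mathcal U,\mathcal V,\mathcal W)$ in $\hat{\mathcal D}$. We show that the answer is no. The lifted triple is unique, and the recollement lifts if and only if $\hat{\mathcal Y}\simeq\mathcal V$ and $\hat{\mathcal X}\simeq\mathcal U$. These equivalences exist when $\hat{\mathcal D}$ is algebraic and the outer terms are derived categories of small preadditive categories, but not in general: we construct two compactly generated algebraic triangulated categories that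 are not equivalent although their subcategories of compact objects are. They consist of complexes over a category of locally constant functions with values in $\mathbb F_2[\hbar]/(\hbar^2)$, whose composition is twisted by a function on a product of three sets of cardinalities $\aleph_0$, $\aleph_1$, $\aleph_2$.
\end{abstract}

\section{The lifting problem and the results}\label{sec:intro}

The shift of a triangulated category is written $\Sigma$, coproducts are indexed by sets, $\mathrm{Im}$ is the essential image of a functor, and subcategories are full and closed under isomorphisms unless we say otherwise. A triangulated subcategory is \emph{thick} if it is closed under direct summands and \emph{localizing} if it is closed under coproducts; $\mathrm{Loc}(\mathcal G)$ is the smallest localizing subcategory containing $\mathcal G$. An object $C$ of a triangulated category $\mathcal T$ with coproducts is \emph{compact} if $\mathrm{Hom}(C,-)$ preserves coproducts. The compact objects form a thick subcategory $\mathcal T^c$, and $\mathcal T$ is \emph{compactly generated} if $\mathcal T=\mathrm{Loc}(\mathcal G)$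 for a set $\mathcal G$ of compact objects.

\subsection{Recollements and TTF triples}

A \emph{recollement} $(\mathcal Y\equiv\mathcal D\equiv\mathcal X)$ of triangulated categories consists of triangulated functors $i^*,i^!\colon\mathcal D\to\mathcal Y$, $i_*\colon\mathcal Y\to\mathcal D$, $j_!,j_*\colon\mathcal X\to\mathcal D$ and $j^*\colon\mathcal D\to\mathcal X$ such that
\begin{itemize}
\item $(i^*,i_*)$, $(i_*,i^!)$, $(j_!,j^*)$ and $(j^*,j_*)$ are adjoint pairs;
\item $i_*$, $j_!$ and $j_*$ are fully faithful, and $j^*i_*=0$;
\item for each $D\in\mathcal D$ there are triangles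
\[
j_!j^*D\to D\to i_*i^*D\to\Sigma j_!j^*D,\qquad i_*i^!D\to D\to j_*j^*D\to\Sigma i_*i^!D .
\]
\end{itemize}
The maps into and out of $D$ may be taken to be the counits and units: applying $j^*$ and $i^*$ to a triangle $j_!X\to D\to i_*Y\to\Sigma j_!X$ identifies its first two maps with the counit and the unit, and $i^!$ and $j^*$ do the same for the second triangle.

A \emph{semiorthogonal decomposition} of a triangulated category $\mathcal T$ is a pair $(\mathcal U,\mathcal V)$ of triangulated subcategories such that $\mathrm{Hom}(U,V)=0$ for $U\in\mathcal U$, $V\in\mathcal V$, and every $D\in\mathcal T$ lies in a triangle $U\to D\to V\to\Sigma U$ with $U\in\mathcal U$, $V\in\mathcal V$; in other words, a t-structure whose aisle $\mathcal U$ is a triangulated subcategory. A \emph{TTF triple} is a triple $(\mathcal U,\mathcal V,\mathcal W)$ such that $(\mathcal U,\mathcal V)$ and $(\mathcal V,\mathcal W)$ are semiorthogonal decompositions. A recollement has an associated TTF triple $(\mathrm{Im}\,j_!,\mathrm{Im}\,i_*,\mathrm{Im}\,j_*)$ in $\mathcal D$: the two triangles are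 part of the definition, and $\mathrm{Hom}(j_!X,i_*Y)\cong\mathrm{Hom}(X,j^*i_*Y)=0$ and $\mathrm{Hom}(i_*Y,j_*X)\cong\mathrm{Hom}(j^*i_*Y,X)=0$. The triple records how the outer terms sit inside $\mathcal D$. It does not record any larger categories in which $\mathcal Y$ and $\mathcal X$ may have been given.

\subsection{Lifting}

Let $\hat{\mathcal Y}$, $\hat{\mathcal D}$, $\hat{\mathcal X}$ be compactly generated triangulated categories, let $\mathcal Y\subseteq\hat{\mathcal Y}$, $\mathcal D\subseteq\hat{\mathcal D}$, $\mathcal X\subseteq\hat{\mathcal X}$ be thick subcategories containing $\hat{\mathcal Y}^c$, $\hat{\mathcal D}^c$, $\hat{\mathcal X}^c$, and let $(\mathcal Y\equiv\mathcal D\equiv\mathcal X)$ be a recollement. The \emph{standing hypothesis} is that $j_!$, $j^*$, $i^*$ and $i_*$ preserve compact objects, where compactness refers to $\hat{\mathcal Y}$, $\hat{\mathcal D}$, $\hat{\mathcal X}$.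

\begin{definition}\label{def:lift}
The TTF triple of the recollement \emph{lifts} to $\hat{\mathcal D}$ if there is a TTF triple $(\mathcal U,\mathcal V,\mathcal W)$ in $\hat{\mathcal D}$ with $\mathcal U\cap\mathcal D=\mathrm{Im}\,j_!$, $\mathcal V\cap\mathcal D=\mathrm{Im}\,i_*$ and $\mathcal W\cap\mathcal D=\mathrm{Im}\,j_*$.

The recollement \emph{lifts up to equivalence} if there are a recollement $(\hat{\mathcal Y}\equiv\hat{\mathcal D}\equiv\hat{\mathcal X})$ with functors $\hat i^*,\hat i_*,\hat i^!,\hat j_!,\hat j^*,\hat j_*$, triangulated subcategories $\mathcal Y'\subseteq\hat{\mathcal Y}$, $\mathcal X'\subseteq\hat{\mathcal X}$ and triangulated equivalences $F\colon\mathcal Y\to\mathcal Y'$, $G\colon\mathcal X\to\mathcal X'$ such that the six functors restrict to a recollement $(\mathcal Y'\equiv\mathcal D\equiv\mathcal X')$ and there are natural isomorphisms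
\[
\hat i_*F\cong i_*,\quad \hat i^*\cong Fi^*,\quad \hat i^!\cong Fi^!,\quad \hat j_!G\cong j_!,\quad \hat j_*G\cong j_*,\quad \hat j^*\cong Gj^*
\]
of functors on $\mathcal Y$, $\mathcal D$ and $\mathcal X$.
\end{definition}

The second kind of lifting implies the first.

\begin{lemma}\label{lem:rec-lifts-ttf}
If the recollement lifts up to equivalence, then $(\mathrm{Im}\,\hat j_!,\mathrm{Im}\,\hat i_*,\mathrm{Im}\,\hat j_*)$ lifts its TTF triple.
\end{lemma}

\begin{proof}
From $i_*\cong\hat i_*F$ we get $\mathrm{Im}\,i_*\subseteq\mathrm{Im}\,\hat i_*\cap\mathcal D$. If $D\in\mathcal D$ and $D\cong\hat i_*Y$, then $Y\cong\hat i^*\hat i_*Y\cong\hat i^*D\cong Fi^*D$, so $D\cong\hat i_*Fi^*D\cong i_*i^*D$. The same argument works for $\hat j_!$ and $\hat j_*$, using $\hat j^*\hat j_!\cong\mathrm{id}\cong\hat j^*\hat j_*$ and $\hat j^*\cong Gj^*$.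
\end{proof}

A sufficient condition for the TTF triple to lift is known; we quote it for context and do not use it. A class $\mathcal S$ of objects \emph{cogenerates} a triangulated category $\mathcal T$ if an object $X\in\mathcal T$ with $\mathrm{Hom}(X,\Sigma^nS)=0$ for all $S\in\mathcal S$, $n\in\mathbb Z$ is zero. Under the standing hypothesis, suppose that one of the two \emph{cogeneration conditions}
\begin{itemize}
\item[(C1)] $\mathcal D$ cogenerates $\hat{\mathcal D}$,
\item[(C2)] $\mathrm{Im}\,i_*$ cogenerates $\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))$, the localizing subcategory being formed in $\hat{\mathcal D}$,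
\end{itemize}
holds. Then the TTF triple lifts to a TTF triple $(\mathcal U,\mathcal V,\mathcal W)$ in $\hat{\mathcal D}$ such that $(\mathcal V,\mathcal W,\mathcal W^\perp)$ is also a TTF triple. The following question, in which (C1) and (C2) are not assumed, is posed in \cite{SZ}.

\medskip
\noindent\textbf{Question.} \emph{Assume the standing hypothesis and assume that the TTF triple of $(\mathcal Y\equiv\mathcal D\equiv\mathcal X)$ lifts to $\hat{\mathcal D}$. Does the recollement lift, up to equivalence, to a recollement $(\hat{\mathcal Y}\equiv\hat{\mathcal D}\equiv\hat{\mathcal X})$?}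
\medskip

If $\mathcal Y=\hat{\mathcal Y}$, $\mathcal D=\hat{\mathcal D}$, $\mathcal X=\hat{\mathcal X}$, the recollement is its own lift. The opposite extreme shows what is at stake.

\begin{example}\label{ex:X0}
Let $\hat{\mathcal X}=0$, $\mathcal Y=\hat{\mathcal Y}^c$, $\mathcal D=\hat{\mathcal D}^c$, and let $\Theta\colon\hat{\mathcal Y}^c\to\hat{\mathcal D}^c$ be a triangulated equivalence with quasi-inverse $\Theta^{-1}$. Put $i_*=\Theta$, $i^*=i^!=\Theta^{-1}$ and $j_!=j^*=j_*=0$. This is a recollement, since a quasi-inverse is adjoint on both sides and the two triangles are $0\to D\to\Theta\Theta^{-1}D\to0$ and $\Theta\Theta^{-1}D\to D\to0\to\Sigma\Theta\Theta^{-1}D$. The standing hypothesis holds because all objects involved are compact. The TTF triple $(0,\hat{\mathcal D}^c,0)$ lifts to $(0,\hat{\mathcal D},0)$. If the recollement lifts up to equivalence, the triangles $\hat i_*\hat i^!D\to D\to0\to\Sigma\hat i_*\hat i^!D$ show that the fully faithful functor $\hat i_*$ is essentially surjective, so $\hat i_*\colon\hat{\mathcal Y}\to\hat{\mathcal D}$ is a triangulated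 equivalence.
\end{example}

A positive answer would therefore imply that a compactly generated triangulated category is determined by its triangulated category of compact objects. One might well guess that it is: every object is built from compact ones by coproducts and cones, and Corollary~\ref{cor:D} below confirms the guess when one of the two categories is the derived category of a ring and the other is algebraic. The weak point of the guess is that building an infinite object requires infinitely many compatible choices of homotopies, and these homotopies are not visible in $\mathcal T^c$.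

\subsection{Results}

The first theorem reduces the question to the phenomenon of Example~\ref{ex:X0}.

\begin{theorem}\label{thm:A}
Assume the standing hypothesis and that the TTF triple lifts to a TTF triple $(\mathcal U,\mathcal V,\mathcal W)$ in $\hat{\mathcal D}$.
\begin{enumerate}
\item[(1)] The lift is unique: $\mathcal U=\mathrm{Loc}(j_!(\hat{\mathcal X}^c))$, $\mathcal V=\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))$ and $\mathcal W=\mathcal V^\perp$.
\item[(2)] The recollement lifts up to equivalence to a recollement $(\hat{\mathcal Y}\equiv\hat{\mathcal D}\equiv\hat{\mathcal X})$ if and only if there are triangulated equivalences $\hat{\mathcal Y}\simeq\mathcal V$ and $\hat{\mathcal X}\simeq\mathcal U$. No compatibility of these equivalences with the given functors is required.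
\end{enumerate}
\end{theorem}

A triangulated category is \emph{algebraic} if it is equivalent, as a triangulated category, to the stable category of a Frobenius exact category.

\begin{theorem}\label{thm:B}
There are compactly generated, algebraic, $\mathbb F_2$-linear triangulated categories $\mathcal T_\gamma$ and $\mathcal T_0$ and a triangulated equivalence $\Theta\colon\mathcal T_\gamma^c\to\mathcal T_0^c$ such that $\mathcal T_\gamma$ and $\mathcal T_0$ are not equivalent as triangulated categories. Consequently the data
\[
\hat{\mathcal Y}=\mathcal T_\gamma,\quad\hat{\mathcal D}=\mathcal T_0,\quad\hat{\mathcal X}=0,\quad\mathcal Y=\mathcal T_\gamma^c,\quad\mathcal D=\mathcal T_0^c,\quad\mathcal X=0,\quad i_*=\Theta,\quad i^*=i^!=\Theta^{-1}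
\]
satisfy the standing hypothesis, the TTF triple lifts to $\hat{\mathcal D}$, and the recollement does not lift up to equivalence. The answer to the Question is no.
\end{theorem}

\begin{theorem}\label{thm:C}
In Theorem~\ref{thm:B}, $\mathcal D=\mathrm{Im}\,i_*=\mathcal T_0^c$ cogenerates $\hat{\mathcal D}=\mathcal T_0$, so that \textup{(C1)} and \textup{(C2)} both hold. There are also counterexamples with all outer terms nonzero in which \textup{(C1)} and \textup{(C2)} both hold, and counterexamples in which the failure is on the $\mathcal X$-side, that is, $\hat{\mathcal X}\not\simeq\mathcal U$.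
\end{theorem}

\begin{corollary}\label{cor:D}
If, in Theorem~\ref{thm:A}, $\hat{\mathcal D}$ is algebraic and $\hat{\mathcal Y}\simeq D(\mathcal A)$, $\hat{\mathcal X}\simeq D(\mathcal B)$ for small preadditive categories $\mathcal A$, $\mathcal B$, then the recollement lifts up to equivalence.
\end{corollary}

Theorem~\ref{thm:A} and Corollary~\ref{cor:D} are proved in Section~\ref{sec:A}. The proof of Theorem~\ref{thm:B} occupies Sections~\ref{sec:dual}--\ref{sec:fail} and does not use Theorem~\ref{thm:A}. It has three ingredients. Section~\ref{sec:dual} attaches a triangulated category $\mathcal T(\Lambda)$ to a category $\Lambda$ linear over $\mathbb F_2[\hbar]/(\hbar^2)$, in such a way that, when $R=\Lambda/\hbar\Lambda$ is von Neumann regular, the compact objects depend only on $R$. Section~\ref{sec:space} constructs a regular $R$ with two different deformations $\Lambda_0$ and $\Lambda_\gamma$. Sections~\ref{sec:Q} and~\ref{sec:fail} introduce a realization property of compactly generated categories that holds for $\mathcal T(\Lambda_0)$ and fails for $\mathcal T(\Lambda_\gamma)$.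 The mechanism is visible already for $\Lambda=\mathbb F_2[\hbar]/(\hbar^2)$, in Example~\ref{ex:point}. Theorem~\ref{thm:C} is proved in Section~\ref{sec:C}.

\section{Standard facts on triangulated categories}\label{sec:facts}

A triangulated functor is a pair $(F,\varphi)$ of an additive functor and a natural isomorphism $\varphi\colon F\Sigma\to\Sigma F$ such that $FX\to FY\to FZ\to\Sigma FX$, the last map being $\varphi_X\circ F(Z\to\Sigma X)$, is a triangle for every triangle $X\to Y\to Z\to\Sigma X$. For a class $\mathcal S$ closed under $\Sigma^{\pm1}$, let ${}^\perp\mathcal S$ and $\mathcal S^\perp$ consist of the objects $D$ with $\mathrm{Hom}(D,S)=0$, respectively $\mathrm{Hom}(S,D)=0$, for all $S\in\mathcal S$. Both are triangulated subcategories, and ${}^\perp\mathcal S$ is closed under coproducts. We use the following facts.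

\begin{itemize}
\item[(F1)] A triangle is determined up to isomorphism by its first map. A finite direct sum of triangles is a triangle. If $Y\to Z$ is zero in a triangle $X\to Y\to Z\to\Sigma X$, then $X\cong Y\oplus\Sigma^{-1}Z$; if $X\to Y$ is zero, then $Z\cong Y\oplus\Sigma X$. Adjoints and quasi-inverses of triangulated functors are triangulated.
\item[(F2)] (The $3\times3$ lemma; BBD, Prop.~1.1.11.) Let $U\to Z\to V\to\Sigma U$ and $U'\to Z'\to V'\to\Sigma U'$ be triangles and let $g\colon U\to U'$, $f\colon Z\to Z'$ commute with the maps $U\to Z$, $U'\to Z'$. Then there are an object $V''$ and triangles $V\to V'\to V''\to\Sigma V$ and $\mathrm{cone}(g)\to\mathrm{cone}(f)\to V''\to\Sigma\,\mathrm{cone}(g)$.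
\item[(F3)] Let $(\mathcal U,\mathcal V)$ be a semiorthogonal decomposition. Then $\mathcal U={}^\perp\mathcal V$ and $\mathcal V=\mathcal U^\perp$. Indeed, let $U\to D\to V\to\Sigma U$ be a triangle with $U\in\mathcal U$, $V\in\mathcal V$. If $D\in{}^\perp\mathcal V$, then $U\cong D\oplus\Sigma^{-1}V$ by (F1), and $\mathrm{Hom}(U,\Sigma^{-1}V)=0$ forces $V=0$; if $D\in\mathcal U^\perp$, then $V\cong D\oplus\Sigma U$, and $\mathrm{Hom}(\Sigma U,V)=0$ forces $U=0$. Moreover $\mathrm{Hom}(U',U)\to\mathrm{Hom}(U',D)$ and $\mathrm{Hom}(V,V')\to\mathrm{Hom}(D,V')$ are bijective for $U'\in\mathcal U$, $V'\in\mathcal V$. So this \emph{truncation triangle} is unique up to unique isomorphism, $D\mapsto U$ is right adjoint to the inclusion of $\mathcal U$, and $D\mapsto V$ is left adjoint to the inclusion of $\mathcal V$.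
\item[(F4)] If $\mathrm{Hom}(G,\Sigma^nX)=0$ for all $G\in\mathcal G$, $n\in\mathbb Z$, then $\mathrm{Hom}(Y,X)=0$ for all $Y\in\mathrm{Loc}(\mathcal G)$, because ${}^\perp\{\Sigma^nX:n\in\mathbb Z\}$ is localizing. In particular such an $X$ is zero if it lies in $\mathrm{Loc}(\mathcal G)$.
\item[(F5)] (Neeman.) If $\mathcal T=\mathrm{Loc}(\mathcal G)$ for a set $\mathcal G$ of compact objects, then $\mathcal T^c$ is the smallest thick subcategory containing $\mathcal G$.
\item[(F6)] (B\"okstedt--Neeman.) Idempotents split in a triangulated category with coproducts. In particular localizing subcategories are thick.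
\item[(F7)] Let $F\colon\mathcal T\to\mathcal T'$ be a triangulated functor preserving coproducts, with $\mathcal T=\mathrm{Loc}(\mathcal G)$ and $\mathcal T'=\mathrm{Loc}(F\mathcal G)$, where $\mathcal G$ and $F\mathcal G$ are sets of compact objects. If $F$ is bijective on $\mathrm{Hom}(G,\Sigma^nG')$ for all $G,G'\in\mathcal G$, $n\in\mathbb Z$, then $F$ is an equivalence.
\item[(F8)] For an additive category $\mathcal A$, the homotopy category $K(\mathcal A)$ of complexes is the stable category of the category of complexes with the degreewise split exact sequences. So $K(\mathcal A)$ is algebraic, and a degreewise split exact sequence of complexes gives a triangle. A triangulated subcategory of an algebraic category is algebraic, since its preimage in the Frobenius category is again Frobenius.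
\end{itemize}

\section{The lifted triple and its recollement}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
By (F3), $\mathcal U={}^\perp\mathcal V$ and $\mathcal V={}^\perp\mathcal W$, so both are localizing. Since $j_!(\hat{\mathcal X}^c)\subseteq\mathrm{Im}\,j_!\subseteq\mathcal U$ and $i_*(\hat{\mathcal Y}^c)\subseteq\mathrm{Im}\,i_*\subseteq\mathcal V$, we have
\[
\mathcal U_0:=\mathrm{Loc}(j_!(\hat{\mathcal X}^c))\subseteq\mathcal U,\qquad\mathcal V_0:=\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))\subseteq\mathcal V,
\]
and in particular $\mathrm{Hom}(\mathcal U_0,\mathcal V_0)=0$. We show that $(\mathcal U_0,\mathcal V_0)$ is already a semiorthogonal decomposition of $\hat{\mathcal D}$.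

Let $\mathcal Z$ be the class of objects $Z$ lying in a triangle $U\to Z\to V\to\Sigma U$ with $U\in\mathcal U_0$, $V\in\mathcal V_0$. It is closed under $\Sigma^{\pm1}$ and, since coproducts of triangles are triangles, under coproducts. Let $f\colon Z\to Z'$ be a map between objects of $\mathcal Z$, with triangles $U\to Z\to V\to\Sigma U$ and $U'\to Z'\to V'\to\Sigma U'$. The composite $U\to Z\to Z'\to V'$ is zero, so $U\to Z\to Z'$ factors through a map $g\colon U\to U'$. By (F2) there is a triangle $\mathrm{cone}(g)\to\mathrm{cone}(f)\to V''\to\Sigma\,\mathrm{cone}(g)$ with $V''$ the cone of a map $V\to V'$. Here $\mathrm{cone}(g)\in\mathcal U_0$ and $V''\in\mathcal V_0$, so $\mathrm{cone}(f)\in\mathcal Z$ and $\mathcal Z$ is localizing. If $D\in\hat{\mathcal D}^c$, then $D\in\mathcal D$, the objects $j^*D$ and $i^*D$ are compact, and the triangle $j_!j^*D\to D\to i_*i^*D\to\Sigma j_!j^*D$ shows $D\in\mathcal Z$. Hence $\mathcal Z=\hat{\mathcal D}$.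

Now (F3) gives $\mathcal U={}^\perp\mathcal V\subseteq{}^\perp\mathcal V_0=\mathcal U_0$ and $\mathcal V=\mathcal U^\perp\subseteq\mathcal U_0^\perp=\mathcal V_0$, and also $\mathcal W=\mathcal V^\perp$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Suppose that the recollement lifts. By Lemma~\ref{lem:rec-lifts-ttf} and part (1), $\mathrm{Im}\,\hat i_*=\mathcal V$ and $\mathrm{Im}\,\hat j_!=\mathcal U$. As $\hat i_*$ and $\hat j_!$ are fully faithful, they are triangulated equivalences $\hat{\mathcal Y}\to\mathcal V$ and $\hat{\mathcal X}\to\mathcal U$.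

For the converse we first build a recollement $(\mathcal V\equiv\hat{\mathcal D}\equiv\mathcal U)$ from the triple, and then transport it. By (F3) there are functorial truncation triangles
\[
rD\xrightarrow{p_D}D\to\lambda D\to\Sigma rD,\qquad\rho D\to D\xrightarrow{q_D}wD\to\Sigma\rho D
\]
with $rD\in\mathcal U$, $\lambda D,\rho D\in\mathcal V$, $wD\in\mathcal W$, where $\lambda$ and $\rho$ are left and right adjoint to the inclusion of $\mathcal V$ and $r$ is right adjoint to the inclusion of $\mathcal U$. We choose $rU=U$ and $p_U=\mathrm{id}$ for $U\in\mathcal U$. Note that $r(\mathcal V)=0$ and $w(\mathcal V)=0$. Five of the six functors are now at hand, and a fully faithful right adjoint of $r$ is missing. In any recollement $j_*\cong(j_*j^*)j_!$, and this suggests the restriction $w|_{\mathcal U}\colon\mathcal U\to\hat{\mathcal D}$.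

For $D\in\hat{\mathcal D}$ and $U\in\mathcal U$ the maps
\[
\mathrm{Hom}(D,wU)\xrightarrow{\ -\circ p_D\ }\mathrm{Hom}(rD,wU)\xleftarrow{\ q_U\circ-\ }\mathrm{Hom}(rD,U)
\]
are bijective, the first because $\mathrm{Hom}(\mathcal V,\mathcal W)=0$ and the second because $\mathrm{Hom}(\mathcal U,\mathcal V)=0$. So $(r,w|_{\mathcal U})$ is an adjoint pair, and its counit $\varepsilon_U\colon rwU\to U$ is characterized by $q_U\varepsilon_U=p_{wU}$. The map $r(q_U)\colon U\to rwU$ is an isomorphism since $r\rho U=0$. Naturality of $p$ gives $q_U\,\varepsilon_U\,r(q_U)=p_{wU}\,r(q_U)=q_U\,p_U=q_U$, and $q_U\circ-\colon\mathrm{Hom}(U,U)\to\mathrm{Hom}(U,wU)$ is bijective, so $\varepsilon_U\,r(q_U)=\mathrm{id}$. Thus $\varepsilon_U$ is invertible and $w|_{\mathcal U}$ is fully faithful. Finally $w(p_D)\colon wrD\to wD$ is an isomorphism since $w\lambda D=0$, so the second truncation triangle has the form $\rho D\to D\to wrD\to\Sigma\rho D$. Hence $\lambda$, $\mathrm{inc}_{\mathcal V}$, $\rho$, $\mathrm{inc}_{\mathcal U}$, $r$, $w|_{\mathcal U}$ form a recollement $(\mathcal V\equiv\hat{\mathcal D}\equiv\mathcal U)$.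

For $D\in\mathcal D$ the two triangles of the given recollement have their outer terms in $\mathcal U$, $\mathcal V$ and in $\mathcal V$, $\mathcal W$, so they are truncation triangles, and (F3) gives natural isomorphisms
\begin{equation}\label{eq:trunc}
rD\cong j_!j^*D,\qquad\lambda D\cong i_*i^*D,\qquad\rho D\cong i_*i^!D,\qquad wD\cong j_*j^*D\qquad(D\in\mathcal D).
\end{equation}
In particular $r$, $\lambda$, $\rho$, $w$ map $\mathcal D$ into $\mathcal D$, and the recollement restricts to a recollement $(\mathcal V\cap\mathcal D\equiv\mathcal D\equiv\mathcal U\cap\mathcal D)$.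

Let $\alpha\colon\hat{\mathcal Y}\to\mathcal V$ and $\beta\colon\hat{\mathcal X}\to\mathcal U$ be triangulated equivalences with quasi-inverses $\alpha^{-1}$, $\beta^{-1}$. Put
\[
\hat i^*=\alpha^{-1}\lambda,\quad\hat i_*=\mathrm{inc}_{\mathcal V}\,\alpha,\quad\hat i^!=\alpha^{-1}\rho,\quad\hat j_!=\mathrm{inc}_{\mathcal U}\,\beta,\quad\hat j^*=\beta^{-1}r,\quad\hat j_*=w\beta,
\]
let $\mathcal Y'$ and $\mathcal X'$ consist of the objects that $\alpha$ and $\beta$ send into $\mathcal V\cap\mathcal D$ and $\mathcal U\cap\mathcal D$, and put $F=\alpha^{-1}i_*$, $G=\beta^{-1}j_!$. The six functors form a recollement $(\hat{\mathcal Y}\equiv\hat{\mathcal D}\equiv\hat{\mathcal X})$ that restricts to $(\mathcal Y'\equiv\mathcal D\equiv\mathcal X')$. Since $\mathcal V\cap\mathcal D=\mathrm{Im}\,i_*$ and $\mathcal U\cap\mathcal D=\mathrm{Im}\,j_!$, the functors $F\colon\mathcal Y\to\mathcal Y'$ and $G\colon\mathcal X\to\mathcal X'$ are triangulated equivalences. We have $\hat i_*F\cong i_*$ and $\hat j_!G\cong j_!$ by construction, and \eqref{eq:trunc} gives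
\[
\hat i^*\cong\alpha^{-1}i_*i^*=Fi^*,\quad\hat i^!\cong\alpha^{-1}i_*i^!=Fi^!,\quad\hat j^*\cong\beta^{-1}j_!j^*=Gj^*
\]
on $\mathcal D$, and $\hat j_*G\cong wj_!\cong j_*j^*j_!\cong j_*$ on $\mathcal X$.
\end{proof}

Of the standing hypothesis, the proof used only that $i^*$ and $j^*$ preserve compact objects, and only in part (1). No compatibility is required of $\alpha$ and $\beta$ because Definition~\ref{def:lift} leaves $\mathcal Y'$, $\mathcal X'$, $F$, $G$ free. That $i_*$ and $j_!$ preserve compact objects is used in the next proof.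

A dg category $\mathcal C$ is a category whose morphism groups $\mathcal C(G,G')$ are complexes and whose compositions are chain maps. Its derived category $D(\mathcal C)$ is generated by the representable dg modules $\mathcal C(-,G)$, which are compact because $\mathrm{Hom}(\mathcal C(-,G),\Sigma^nM)\cong H^n(M(G))$. A preadditive category $\mathcal A$ is a dg category concentrated in degree $0$, and $D(\mathcal A)$ is then the derived category of $\mathcal A$-modules. Let $\mathcal C'\to\mathcal C$ be a dg functor that is bijective on objects and a quasi-isomorphism on all morphism complexes. Restriction $D(\mathcal C)\to D(\mathcal C')$ preserves coproducts, sends $\mathcal C(-,G)$ to an object isomorphic to $\mathcal C'(-,G)$, and preserves the groups $H^n(M(G))$; it is an equivalence by (F7). Keller's theorem \cite[\S4.3]{Keller} says that an algebraic triangulated category with coproducts and a set $\mathcal G$ of compact generators is equivalent to $D(\mathcal C)$ for a dg category $\mathcal C$ with object set $\mathcal G$ and $H^n\mathcal C(G,G')\cong\mathrm{Hom}(G,\Sigma^nG')$,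 compatibly with composition.

\begin{proof}[Proof of Corollary~\ref{cor:D}]
By Theorem~\ref{thm:A} it suffices to find triangulated equivalences $\hat{\mathcal Y}\simeq\mathcal V$ and $\hat{\mathcal X}\simeq\mathcal U$. Identify $\hat{\mathcal Y}$ with $D(\mathcal A)$ and write $a$ for the representable module $\mathcal A(-,a)$. Then $\mathrm{Hom}(a,\Sigma^na')$ is $\mathcal A(a,a')$ for $n=0$ and zero otherwise, and $\hat{\mathcal Y}^c$ is the thick closure of the objects $a$ by (F5). The objects $i_*a$ are compact in $\hat{\mathcal D}$, hence in the localizing subcategory $\mathcal V$. They generate $\mathcal V=\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))$, because $\mathrm{Loc}\{i_*a\}$ is thick by (F6) and so contains $i_*(\hat{\mathcal Y}^c)$. As $i_*$ is fully faithful, $\mathrm{Hom}(i_*a,\Sigma^ni_*a')\cong\mathrm{Hom}(a,\Sigma^na')$. The category $\mathcal V$ is algebraic by (F8). Keller's theorem gives $\mathcal V\simeq D(\mathcal C)$ with $H^n\mathcal C=0$ for $n\ne0$ and $H^0\mathcal C\cong\mathcal A$.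

Let $\tau_{\le0}\mathcal C$ be the dg subcategory whose morphisms are those of negative degree and the cycles of degree $0$. The inclusion $\tau_{\le0}\mathcal C\to\mathcal C$ is a quasi-isomorphism because $H^n\mathcal C=0$ for $n>0$, and the projection $\tau_{\le0}\mathcal C\to H^0\mathcal C$ is one because $H^n\mathcal C=0$ for $n<0$. Hence $\mathcal V\simeq D(\mathcal C)\simeq D(\tau_{\le0}\mathcal C)\simeq D(\mathcal A)\simeq\hat{\mathcal Y}$. The argument for $\mathcal U=\mathrm{Loc}(j_!(\hat{\mathcal X}^c))$ is the same, with $j_!$ and $\mathcal B$ in place of $i_*$ and $\mathcal A$.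
\end{proof}

The proof works because the generators have no morphisms of nonzero degree, so that the dg category has no freedom beyond its cohomology. A counterexample needs generators with such morphisms. In the one below the generators satisfy $\Sigma P=P$.

\section{Complexes over a deformation}\label{sec:dual}

\subsection{The categories $\mathcal K(\Lambda)$ and $\mathcal T(\Lambda)$}

From now on $k=\mathbb F_2$ and $E=k[\hbar]/(\hbar^2)$. An $E$-module $Z$ is free if and only if $\ker\hbar=\hbar Z$. This equality holds for free modules. Conversely, let $z_i\in Z$ lift a $k$-basis of $Z/\hbar Z$. They generate $Z$ because $\hbar^2=0$. If $\sum(a_i+b_i\hbar)z_i=0$ with $a_i,b_i\in k$, then all $a_i$ vanish by reduction modulo $\hbar$, so $\sum b_iz_i\in\ker\hbar=\hbar Z$ and all $b_i$ vanish. In particular, direct summands of free $E$-modules are free.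

Let $R$ be a small $k$-linear category. A \emph{deformation} of $R$ is an $E$-linear category $\Lambda$ with the same objects, whose morphism modules $\Lambda(\xi,\eta)$ are free over $E$, together with an identification $\Lambda/\hbar\Lambda=R$, written $\lambda\mapsto\bar\lambda$. The \emph{trivial deformation} is $R\otimes_kE$. A $k$-algebra is regarded as a category with one object; thus $E$ is a deformation of $k$.

A \emph{module} over a small preadditive category $\Lambda$ is an additive functor $Z\colon\Lambda^{op}\to\mathrm{Ab}$. For $\lambda\in\Lambda(\xi,\eta)$ and $z\in Z(\eta)$ we write $z\lambda\in Z(\xi)$ for the image of $z$, so $(z\lambda)\mu=z(\lambda\mu)$. If $\Lambda$ is a deformation of $R$, each $Z(\xi)$ is an $E$-module through $E\to\Lambda(\xi,\xi)$, multiplication by $\hbar$ is an endomorphism of $Z$, and $\bar Z=Z/\hbar Z$ is an $R$-module. Since $2=0$, no signs occur in complexes: $(\Sigma X)^n=X^{n+1}$ with the same differential. We write $[X,Y]$ for the group of homotopy classes of chain maps.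

Let $\mathcal K(\Lambda)$ be the full subcategory of $K(\mathrm{Mod}\,\Lambda)$ on the acyclic complexes $X$ with all $X^n(\xi)$ free over $E$. It is closed under shifts, mapping cones and termwise coproducts. So it is a triangulated category with coproducts, equivalent to its closure under isomorphisms in $K(\mathrm{Mod}\,\Lambda)$, and algebraic by (F8). Since $X$ is acyclic, the cohomology of interest is that of its reduction:
\[
\bar H^n(X):=H^n(\bar X)\in\mathrm{Mod}\,R .
\]
The functor $X\mapsto\bar X$ preserves homotopies, mapping cones and coproducts, so $\bar H^0$ is a homological functor on $\mathcal K(\Lambda)$ preserving coproducts, and $\bar H^n(\Sigma X)=\bar H^{n+1}(X)$. By freeness the sequence $0\to\bar X\xrightarrow{\hbar}X\to\bar X\to0$ is exact, and since $X$ is acyclic its connecting maps are natural $R$-linear isomorphisms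
\[
t\colon\bar H^n(X)\to\bar H^{n+1}(X),\qquad t[\bar x]=[\bar x']\ \text{ if }\ dx=\hbar x'.
\]
A chain map $\tau\colon X\to\Sigma X$ induces $\bar H^n(\tau)\colon\bar H^n(X)\to\bar H^{n+1}(X)$, and naturality of $t$ reads $t\,\bar H^n(\tau)=\bar H^{n+1}(\tau)\,t$.

For an object $\xi$ let $P_\xi$ be the complex with $P_\xi^n=\Lambda(-,\xi)$ and $d=\hbar$ for all $n\in\mathbb Z$. It is acyclic by freeness, so $P_\xi\in\mathcal K(\Lambda)$, and $\Sigma P_\xi=P_\xi$. By the Yoneda lemma, a chain map $u\colon P_\xi\to X$ is a sequence of elements $x_n=u^n(1_\xi)$ with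
\[
x_n\in X^n(\xi),\qquad dx_n=\hbar x_{n+1},
\]
so that $t[\bar x_n]=[\bar x_{n+1}]$, and it is null-homotopic if and only if there are $s_n\in X^{n-1}(\xi)$ with $x_n=ds_n+\hbar s_{n+1}$ for all $n$.

\begin{example}\label{ex:point}
Let $\Lambda=E$, and write $P_E$ for the complex $\cdots\to E\xrightarrow{\hbar}E\xrightarrow{\hbar}E\to\cdots$. A chain map $P_E\to P_E$ is a sequence $x_n\in E$ in which $\bar x_n\in k$ does not depend on $n$. It is null-homotopic if and only if $x_n=\hbar(s_n+s_{n+1})$ for some $s_n\in E$. This forces $\bar x_n=0$; and if $x_n=\hbar a_n$ with $a_n\in k$, the equations $\bar s_n+\bar s_{n+1}=a_n$ can be solved recursively in both directions from $s_0=0$. So $[P_E,P_E]=k$.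

Fix $\kappa\in k$. The automorphism $1+\hbar\kappa$ of $P_E$ is homotopic to the identity, so the homotopy category does not see $\kappa$. But a homotopy $(w_n)$ between the two maps satisfies $\hbar(w_n+w_{n+1})=\hbar\kappa$, that is, $\bar w_n=\bar w_0+n\kappa$. For $\kappa=1$ it alternates with $n$, although the complex and both maps are constant in $n$. Let $\tau\colon P_E\to\Sigma P_E=P_E$ be the identity, which carries degree $n-1$ to degree $n$. Then $w_1$ and $\tau w_0$ both lie in degree $0$, and
\[
\bar w_1+\tau\bar w_0=\kappa
\]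
for every choice of the homotopy. Thus $\kappa$ measures the failure of the homotopy to commute with the periodicity map $\tau$.
\end{example}

The counterexample globalizes this. We glue copies of $P_E$ over a space so that going around a triple overlap produces $1+\hbar\kappa$ instead of $1$. The compact objects do not notice, but an object carrying a map $\tau$ that induces $t$ does. The next lemma generalizes the first half of the example.

\begin{lemma}\label{lem:rep}
For $X\in\mathcal K(\Lambda)$, the map $(x_n)\mapsto[\bar x_0]$ is an isomorphism $[P_\xi,X]\to\bar H^0(X)(\xi)$.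
\end{lemma}

\begin{proof}
From $dx_0=\hbar x_1$ we see that $\bar x_0$ is a cycle, and $x_0=ds_0+\hbar s_1$ implies $[\bar x_0]=0$; so the map is well defined, and it is additive. In both remaining steps, freeness lets us continue a sequence to the right and acyclicity lets us continue it to the left.

\emph{Surjectivity.} Let $x_0\in X^0(\xi)$ with $d\bar x_0=0$, say $dx_0=\hbar x_1$. If $dx_{n-1}=\hbar x_n$, then $\hbar\,dx_n=ddx_{n-1}=0$, so $dx_n=\hbar x_{n+1}$ for some $x_{n+1}$. If $dx_n=\hbar x_{n+1}$, then $d(\hbar x_n)=\hbar^2x_{n+1}=0$, so $\hbar x_n=dx_{n-1}$ for some $x_{n-1}$.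

\emph{Injectivity.} If $[\bar x_0]=0$, then $x_0=ds_0+\hbar s_1$ for some $s_0,s_1$. Suppose $x_n=ds_n+\hbar s_{n+1}$. Then $\hbar(x_{n+1}+ds_{n+1})=dx_n+\hbar\,ds_{n+1}=0$, so $x_{n+1}=ds_{n+1}+\hbar s_{n+2}$ for some $s_{n+2}$. Also $d(x_{n-1}+\hbar s_n)=\hbar(x_n+ds_n)=\hbar^2s_{n+1}=0$, so $x_{n-1}=ds_{n-1}+\hbar s_n$ for some $s_{n-1}$.
\end{proof}

Each $\lambda\in\Lambda(\xi,\eta)$ gives a chain map $\lambda_*\colon P_\xi\to P_\eta$, composition with $\lambda$ in every degree, and $\Sigma(\lambda_*)=\lambda_*$. Precomposition with $\lambda_*$ sends $(x_n)$ to $(x_n\lambda)$. Since $\bar P_\eta$ has zero differential, $\bar H^0(P_\eta)=R(-,\eta)$, and Lemma~\ref{lem:rep} identifies $[P_\xi,P_\eta]$ with $R(\xi,\eta)$, the class of $\lambda_*$ corresponding to $\bar\lambda$. So the full subcategory of $\mathcal K(\Lambda)$ on the objects $P_\xi$ is $R$, and the isomorphism of Lemma~\ref{lem:rep} is an isomorphism of $R$-modules as $\xi$ varies.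

Define $\mathcal T(\Lambda)$ to be the localizing subcategory of $\mathcal K(\Lambda)$ generated by the objects $P_\xi$.

\begin{lemma}\label{lem:T}
The category $\mathcal T(\Lambda)$ is $k$-linear, algebraic and compactly generated by the $P_\xi$. If $X\in\mathcal K(\Lambda)$ and $\bar H^0(X)=0$, then $[Y,\Sigma^nX]=0$ for all $Y\in\mathcal T(\Lambda)$ and $n\in\mathbb Z$. An object $X\in\mathcal T(\Lambda)$ with $\bar H^0(X)=0$ is zero, and a map in $\mathcal T(\Lambda)$ that is bijective on $\bar H^0$ is an isomorphism.
\end{lemma}

\begin{proof}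
The $P_\xi$ are compact by Lemma~\ref{lem:rep}, because $\bar H^0(-)(\xi)$ preserves coproducts, and $\mathcal T(\Lambda)$ is algebraic by (F8). If $\bar H^0(X)=0$, then all $\bar H^n(X)$ vanish since $t$ is bijective, so $[P_\xi,\Sigma^nX]=0$ and (F4) applies. A map that is bijective on $\bar H^0$ is bijective on all $\bar H^n$ by naturality of $t$, so $\bar H^0$ vanishes on its cone.
\end{proof}

The second half of Example~\ref{ex:point} generalizes as follows.

\begin{lemma}\label{lem:detect}
Let $X\in\mathcal K(\Lambda)$ and let $\tau\colon X\to\Sigma X$ be a chain map with $\bar H^0(\tau)=t$. Let $(x_n)\colon P_\xi\to X$ be a chain map, $\kappa\in k$, and let $w_n\in X^{n-1}(\xi)$ satisfy $dw_n+\hbar w_{n+1}=\hbar\kappa x_n$ for all $n$. Then $\bar w_0$ and $\bar w_1$ are cycles, and $[\bar w_1+\tau\bar w_0]=\kappa[\bar x_0]$ in $\bar H^0(X)(\xi)$.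
\end{lemma}

\begin{proof}
Reducing the equations modulo $\hbar$ gives $d\bar w_n=0$. From $t\,\bar H^{-1}(\tau)=\bar H^0(\tau)\,t=t\,t$ we get $\bar H^{-1}(\tau)=t$. The equation for $n=0$ reads $dw_0=\hbar(w_1+\kappa x_0)$, so $[\tau\bar w_0]=t[\bar w_0]=[\bar w_1]+\kappa[\bar x_0]$.
\end{proof}

\subsection{Folding a resolution}

Over the trivial deformation there is a supply of complexes that are constant in $n$, like $P_\xi$ itself. Call an $R$-module \emph{free} if it is a coproduct of representable modules. For a chain complex $F=(\cdots\to F_1\xrightarrow{\partial}F_0)$ of free $R$-modules define a complex $P(F)$ of $R\otimes_kE$-modules by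
\[
P(F)^n=\bigoplus_{i\ge0}E\otimes_kF_i\quad(n\in\mathbb Z),\qquad d=\hbar\otimes1+1\otimes\partial .
\]
Here $d^2=\hbar^2\otimes1+2\,\hbar\otimes\partial+1\otimes\partial^2=0$. If $F$ is $R(-,\xi)$ in degree $0$, then $P(F)=P_\xi$.

\begin{lemma}\label{lem:fold}
The complex $P(F)$ lies in $\mathcal T(R\otimes_kE)$ and $\Sigma P(F)=P(F)$. For all $n$ we have $\bar H^n(P(F))=\bigoplus_iH_i(F)$, and $t$ is the identity under these identifications. A chain map $f\colon F\to F'$ induces a chain map $P(f)=1\otimes f$ with $\bar H^n(P(f))=\bigoplus_iH_i(f)$, and homotopic maps induce homotopic maps.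
\end{lemma}

\begin{proof}
Put $X=P(F)$ and let $X_{\le m}$ be the subcomplex given by the summands with $i\le m$. The quotient $X_{\le m}/X_{\le m-1}$ is $E\otimes F_m$ in every degree with differential $\hbar$, a coproduct of complexes $P_\xi$, and the inclusion $X_{\le m-1}\to X_{\le m}$ is degreewise split. By induction each $X_{\le m}$ is acyclic, $E$-free and, by (F8), in $\mathcal T(R\otimes E)$. Consider the exact sequence $0\to\coprod_mX_{\le m}\xrightarrow{1+\iota}\coprod_mX_{\le m}\to X\to0$, where $\iota$ is given by the inclusions $X_{\le m}\to X_{\le m+1}$. It is degreewise split: a section sends $E\otimes F_i$ to its copy in $X_{\le i}$. Hence $X$ is acyclic and lies in $\mathcal T(R\otimes E)$.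

The complex $\bar X$ is $\bigoplus_iF_i$ in every degree with differential $\partial$, which gives $\bar H^n$ and the formula for $\bar H^n(P(f))$. If $\partial x=0$, then $d(1\otimes x)=\hbar\otimes x$, so $t[x]=[x]$. If $f+f'=\partial h+h\partial$, then $d(1\otimes h)+(1\otimes h)d=2\,\hbar\otimes h+1\otimes(\partial h+h\partial)=P(f)+P(f')$.
\end{proof}

\subsection{Compact objects}

In general the cones of maps between the $P_\xi$ may carry information on $\Lambda$ beyond $R$. We remove this possibility by making all such cones split. Let $\mathrm{proj}\,R$ be the category of direct summands of finite sums of representable $R$-modules. Call $R$ \emph{regular} if for every map $f\colon Q\to Q'$ in $\mathrm{proj}\,R$ there is $g\colon Q'\to Q$ with $fgf=f$. Then $gf$ and $fg$ are idempotent. With $Q_1=\ker(gf)$, $Q_2=\mathrm{im}(gf)$, $Q'_1=\ker(fg)$, $Q'_2=\mathrm{im}(fg)$ we have $Q=Q_1\oplus Q_2$ and $Q'=Q'_1\oplus Q'_2$; the map $f=f(gf)$ vanishes on $Q_1$; and $f$ and $g$ restrict to mutually inverse maps between $Q_2$ and $Q'_2$, because $gf$ is the identity on $Q_2$ and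 $fg$ is the identity on $Q'_2$. So every map in $\mathrm{proj}\,R$ is the direct sum of a zero map and an isomorphism.

\begin{proposition}\label{prop:compact}
Let $R$ be regular and let $\Lambda$, $\Lambda'$ be deformations of $R$.
\begin{enumerate}
\item[(1)] $\mathcal T(\Lambda)^c$ consists of the direct summands of finite sums of the $P_\xi$. For $C\in\mathcal T(\Lambda)^c$ and $X\in\mathcal T(\Lambda)$ the map $\bar H^0\colon[C,X]\to\mathrm{Hom}_R(\bar H^0C,\bar H^0X)$ is bijective. The functor $\bar H^0\colon\mathcal T(\Lambda)^c\to\mathrm{proj}\,R$ is an equivalence, and every map in $\mathcal T(\Lambda)^c$ is the direct sum of a zero map and an isomorphism.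
\item[(2)] There is a triangulated equivalence $\Theta\colon\mathcal T(\Lambda)^c\to\mathcal T(\Lambda')^c$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $\mathcal P$ be the class of direct summands of finite sums of the $P_\xi$. For $u=(x_n)\colon P_\xi\to X$ the map $\bar H^0(u)\colon R(-,\xi)\to\bar H^0(X)$ sends $1_\xi$ to $[\bar x_0]$, so Lemma~\ref{lem:rep} and the Yoneda lemma give the bijection for $C=P_\xi$, hence for $C\in\mathcal P$. Thus $\bar H^0\colon\mathcal P\to\mathrm{proj}\,R$ is fully faithful. An object $Q$ of $\mathrm{proj}\,R$ is the image of an idempotent of some $\bigoplus_iR(-,\xi_i)$; this idempotent comes from an idempotent of $\bigoplus_iP_{\xi_i}$, which splits by (F6), and $\bar H^0$ of the resulting summand is $Q$. So $\bar H^0\colon\mathcal P\to\mathrm{proj}\,R$ is an equivalence, and every map in $\mathcal P$ has the form $0\oplus(\text{isomorphism})\colon C_1\oplus C_2\to D_1\oplus D_2$. By (F1) its cone is $D_1\oplus\Sigma C_1$. Since $\Sigma P_\xi=P_\xi$, the class $\mathcal P$ is closed under $\Sigma^{\pm1}$, so it is closed under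 cones and is thick. By (F5), $\mathcal P=\mathcal T(\Lambda)^c$.

(2) Write $h$ and $h'$ for the equivalences $\bar H^0$ on $\mathcal T(\Lambda)^c$ and $\mathcal T(\Lambda')^c$, and let $\Theta$ be $h$ followed by a quasi-inverse of $h'$, so that $h'\Theta\cong h$. The maps $t$ are natural isomorphisms $h\to h\Sigma$ and $h'\to h'\Sigma$. They give $h'\Theta\Sigma\cong h\Sigma\cong h\cong h'\Theta\cong h'\Sigma\Theta$, and since $h'$ is fully faithful this comes from a natural isomorphism $\varphi\colon\Theta\Sigma\to\Sigma\Theta$. By (1) and (F1), every triangle in $\mathcal T(\Lambda)^c$ is isomorphic to a direct sum of triangles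
\[
C_2\xrightarrow{\cong}D_2\to0\to\Sigma C_2,\qquad0\to D_1\xrightarrow{1}D_1\to0,\qquad C_1\to0\to\Sigma C_1\xrightarrow{1}\Sigma C_1 .
\]
The pair $(\Theta,\varphi)$ sends the first two to triangles of the same form, and the third to $\Theta C_1\to0\to\Theta\Sigma C_1\xrightarrow{\varphi}\Sigma\Theta C_1$, which is isomorphic via $\varphi$ in the third place to $\Theta C_1\to0\to\Sigma\Theta C_1\xrightarrow{1}\Sigma\Theta C_1$. As $\Theta$ is additive and $\varphi$ is natural, $(\Theta,\varphi)$ is triangulated.
\end{proof}

\section{A punctured product and a twisted composition}\label{sec:space}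

We need a regular category $R$ with a deformation that differs from the trivial one in a way that survives. Regularity suggests locally constant $k$-valued functions on a totally disconnected space $B$: linear algebra can then be done point by point. Given a cover of $B$ by compact open sets $C_\xi$, we let the $\xi$ be the objects and the functions on $C_\xi\cap C_\eta$ the morphisms, and we twist the composition by factors $1+\hbar\gamma_{\xi\eta\zeta}$ on the triple overlaps, in the manner of a \v{C}ech $2$-cocycle. The twist must not be removable by rescaling morphisms. A compact $B$ is of no use, since there every open cover is refined by a finite partition into clopen sets, which has no overlaps. We therefore remove a point from a compact space, and the twist will be nontrivial for a reason of cardinality.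

\subsection{Functions that are not sums of cofinitely constant functions}

A function on a product of sets is \emph{cofinitely constant in a variable} if, for all fixed values of the other variables, it is constant outside a finite set of values of that variable. For a statement $S$ let $[S]\in k$ be $1$ if $S$ holds and $0$ otherwise. On $\omega\times\omega$ every function $g$ is a sum $g(l,m)[l\le m]+g(l,m)[l>m]$ of a function cofinitely constant in $l$ and one cofinitely constant in $m$. This fails when one factor is uncountable, and the failure can be pushed to three variables by raising the cardinality once more.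

Let $I_0=\omega$, $I_1=\omega_1\times\omega_1$, $I_2=\omega_2$, of cardinalities $\aleph_0$, $\aleph_1$, $\aleph_2$. Since $2^{\aleph_1}\ge\aleph_2$ by Cantor's theorem, we can choose pairwise distinct subsets $S_n\subseteq\omega_1\setminus\{0\}$ for $n\in\omega_2$. Let $\pi\colon\omega\to k$ be the parity, $\pi(l)=l\bmod2$, and define
\begin{equation}\label{eq:gamma}
\gamma\colon I_0\times I_1\times I_2\to k,\qquad\gamma(l,(\alpha,\beta),n)=\pi(l)\cdot[\alpha\in S_n].
\end{equation}
The idle coordinate $\beta$ makes every value that $[\alpha\in S_n]+[\alpha\in S_{n'}]$ takes at all occur uncountably often on $I_1$.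

\begin{lemma}\label{lem:comb}
\begin{enumerate}
\item[(a)] Let $J$ be a set and let $\psi\colon J\to k$ take both values uncountably often. Then the function $\pi(l)\psi(m)$ on $\omega\times J$ is not of the form $g_0+g_1$ with $g_0$ cofinitely constant in $l$ and $g_1$ cofinitely constant in $m$.
\item[(b)] The function $\gamma$ of \eqref{eq:gamma} is not of the form $f_0+f_1+f_2$ with $f_j$ cofinitely constant in the variable from $I_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose it is. For each $l$ let $G_l\subseteq J$ be finite with $g_1(l,-)$ constant outside $G_l$. The union of the $G_l$ is countable, so there are $m,m'$ outside it with $\psi(m)=1$ and $\psi(m')=0$. Then $g_1(l,m)=g_1(l,m')$ for all $l$, and $\pi(l)=\pi(l)\psi(m)+\pi(l)\psi(m')=g_0(l,m)+g_0(l,m')$ is constant for all but finitely many $l$. This is false for the parity.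

(b) Suppose it is. For $(l,m)\in I_0\times I_1$ let $G_{l,m}\subseteq I_2$ be finite with $f_2(l,m,-)$ constant outside $G_{l,m}$. The union of the $G_{l,m}$ has cardinality at most $\aleph_1$, so there are $n\ne n'$ outside it. Adding the equations for $n$ and $n'$ eliminates $f_2$ and gives $\pi(l)\psi(m)=g_0(l,m)+g_1(l,m)$, where $g_j(l,m)=f_j(l,m,n)+f_j(l,m,n')$ is cofinitely constant in the variable from $I_j$ and $\psi(\alpha,\beta)=[\alpha\in S_n]+[\alpha\in S_{n'}]$. Now $\psi=0$ on $\{0\}\times\omega_1$, and $\psi=1$ on $\{\alpha\}\times\omega_1$ for any $\alpha$ lying in exactly one of $S_n$, $S_{n'}$. This contradicts (a).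
\end{proof}

\begin{remark}\label{rem:card}
A factor of cardinality at least $\aleph_2$ is needed in (b): every function $g\colon J_0\times J_1\times J_2\to k$ with $J_0,J_1,J_2\subseteq\omega_1$ is such a sum. Choose injections $e_\delta\colon\{\alpha:\alpha\le\delta\}\to\omega$ for $\delta<\omega_1$. For $v=(v_0,v_1,v_2)$ choose $p$ with $v_p$ maximal, and among the two other indices choose one, $j(v)$, at which $e_{v_p}(v_j)$ is minimal. Fix $j$ and the two coordinates other than $v_j$. If $j(v)=j$, then $e_{v_p}(v_j)\le e_{v_p}(v_q)$ for one of the two orderings $(p,q)$ of the other indices, which leaves finitely many possibilities for $v_j$. So $f_j(v)=g(v)[j(v)=j]$ has finite support in the $j$-th variable, and $g=f_0+f_1+f_2$.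
\end{remark}

\subsection{The categories $R$ and $\Lambda_\gamma$}

Let $I_j^+=I_j\cup\{\infty\}$ be the one-point compactification of the discrete space $I_j$. The neighborhoods of $\infty$ are the complements of the finite subsets of $I_j$. So a locally constant function on $I_j^+$ restricts to a cofinitely constant function on $I_j$, and every cofinitely constant function arises in exactly one way. Put
\[
B=I_0^+\times I_1^+\times I_2^+\setminus\{(\infty,\infty,\infty)\},\qquad\Omega=I_0\sqcup I_1\sqcup I_2 .
\]
The space $B$ is Hausdorff and has a basis of clopen sets. We say that $\xi\in I_j$ has \emph{color} $j$ and put $C_\xi=\{v\in B:v_j=\xi\}$. This slice is open and homeomorphic to the product of the two other spaces $I_i^+$, hence compact, and the slices cover $B$. Distinct slices of the same color are disjoint. For $\xi,\eta$ of different colors, $C_{\xi\eta}:=C_\xi\cap C_\eta$ is a copy of $I_i^+$ for the third color $i$. Three slices of distinct colors meet in a single point of $I_0\times I_1\times I_2$, which is an isolated point of $B$.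

For a compact open $N\subseteq B$ and a ring $A$, let $C(N,A)$ be the set of locally constant functions $N\to A$. As $N$ is clopen, we regard them as the locally constant functions $B\to A$ vanishing outside $N$. The pointwise product is written with a dot.

The category $R$ has object set $\Omega$, morphisms $R(\xi,\eta)=C(C_\xi\cap C_\eta,k)$, and composition $gf=g\cdot f$. For \emph{any} function $\gamma\colon I_0\times I_1\times I_2\to k$, let $\gamma_{\xi\eta\zeta}=\gamma(v)$ if $\xi,\eta,\zeta$ have distinct colors and $C_\xi\cap C_\eta\cap C_\zeta=\{v\}$, and $\gamma_{\xi\eta\zeta}=0$ otherwise. The category $\Lambda_\gamma$ has object set $\Omega$, morphisms $\Lambda_\gamma(\xi,\eta)=C(C_\xi\cap C_\eta,E)$, and composition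
\[
gf=(1+\hbar\gamma_{\xi\eta\zeta})\,g\cdot f\qquad(f\colon\xi\to\eta,\ g\colon\eta\to\zeta).
\]

\begin{lemma}\label{lem:Lambda}
$\Lambda_\gamma$ is a deformation of $R$, and $\Lambda_0=R\otimes_kE$.
\end{lemma}

\begin{proof}
Let $f\colon\xi\to\eta$, $g\colon\eta\to\zeta$, $h\colon\zeta\to\theta$. Since $\hbar^2=0$,
\[
(hg)f=(1+\hbar(\gamma_{\eta\zeta\theta}+\gamma_{\xi\eta\theta}))\,h\cdot g\cdot f,\qquad h(gf)=(1+\hbar(\gamma_{\xi\eta\zeta}+\gamma_{\xi\zeta\theta}))\,h\cdot g\cdot f .
\]
It suffices to show that the four constants add up to zero when there is a point $v\in C_\xi\cap C_\eta\cap C_\zeta\cap C_\theta$. If some color is missing among $\xi,\eta,\zeta,\theta$, all four vanish. Otherwise exactly one color occurs twice, a triple has distinct colors precisely when it omits one of the two objects of that color, and for each of these two triples the intersection point is $v$. The sum is $2\gamma(v)=0$. Since $\gamma_{\xi\xi\eta}=\gamma_{\xi\eta\eta}=0$, the characteristic function of $C_\xi$ is an identity of $\xi$. Composition is $E$-bilinear, $C(N,E)=C(N,k)\otimes_kE$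 is free over $E$, and the twist disappears modulo $\hbar$ or when $\gamma=0$.
\end{proof}

\begin{remark}\label{rem:cob}
Lemma~\ref{lem:comb}(b) is necessary for the construction. Suppose $\gamma=f_0+f_1+f_2$ with $f_i$ cofinitely constant in the variable from $I_i$. For $\xi,\eta$ of different colors, with third color $i$, let $a_{\xi\eta}=a_{\eta\xi}\in C(C_{\xi\eta},k)$ be the locally constant extension of $f_i$ restricted to $C_{\xi\eta}\cap(I_0\times I_1\times I_2)$, and let $a_{\xi\eta}=0$ for equal colors. Then $\gamma_{\xi\eta\zeta}=a_{\xi\eta}+a_{\eta\zeta}+a_{\xi\zeta}$ on $C_\xi\cap C_\eta\cap C_\zeta$: for distinct colors this is the assumption, and if two colors agree and the intersection is nonempty, two of the objects coincide and the right side vanishes by symmetry. Hence $f\mapsto f+\hbar\,a_{\xi\eta}\cdot f$ is an $E$-linear isomorphism $\Lambda_\gamma\to\Lambda_0$.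
\end{remark}

\begin{lemma}\label{lem:regular}
$R$ is regular.
\end{lemma}

\begin{proof}
Let $f\colon Q\to Q'$ be a map in $\mathrm{proj}\,R$. Let $p$ be the projection onto $Q$ from a finite sum of representable modules, $\iota$ the inclusion of $Q$, and $p'$, $\iota'$ the same for $Q'$. If $\tilde f=\iota'fp$ satisfies $\tilde f\tilde g\tilde f=\tilde f$, then composing with $p'$ and $\iota$ gives $f(p\tilde g\iota')f=f$. So we may assume that $f\colon\bigoplus_iR(-,\xi_i)\to\bigoplus_jR(-,\eta_j)$ is a finite matrix with entries $f_{ji}\in R(\xi_i,\eta_j)$; such matrices are composed by multiplying them at each point of $B$.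

For $v\in B$ let $A(v)=\{i:v\in C_{\xi_i}\}$ and $A'(v)=\{j:v\in C_{\eta_j}\}$. The entry $f_{ji}(v)$ vanishes unless $i\in A(v)$ and $j\in A'(v)$, so $f(v)$ is a linear map $k^{A(v)}\to k^{A'(v)}$. The triple $(A(v),A'(v),f(v))$ is a locally constant function of $v$. For every triple $(A,A',\phi)$ of index sets and a linear map $\phi\colon k^A\to k^{A'}$, fix a linear map $\phi^\dagger\colon k^{A'}\to k^A$ with $\phi\phi^\dagger\phi=\phi$, for instance a section of $k^A\to\mathrm{im}\,\phi$ extended by zero on a complement of $\mathrm{im}\,\phi$. Then $g(v)=f(v)^\dagger$ has locally constant entries $g_{ij}$ vanishing outside $C_{\eta_j}\cap C_{\xi_i}$, so $g_{ij}\in R(\eta_j,\xi_i)$, and $fgf=f$.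
\end{proof}

We put $\mathcal T_\gamma=\mathcal T(\Lambda_\gamma)$ and $\mathcal T_0=\mathcal T(\Lambda_0)$. By Proposition~\ref{prop:compact}, $\mathcal T_\gamma^c\simeq\mathcal T_0^c$ as triangulated categories, for every $\gamma$.

\section{A realization property}\label{sec:Q}

To separate $\mathcal T_\gamma$ from $\mathcal T_0$ we need a property stated in terms of the category and its shift alone, since an equivalence need not respect $\bar H^0$ or the objects $P_\xi$. Let $\mathcal T$ be compactly generated. An object $X$ gives an additive functor $h_X=\mathrm{Hom}(-,X)|_{\mathcal T^c}\colon(\mathcal T^c)^{op}\to\mathrm{Ab}$. For $g\colon\Sigma C\to\Sigma X$ let $\Sigma^{-1}g\colon C\to X$ be the unique map $v$ with $\Sigma v=g$. A map $\tau\colon X\to\Sigma X$ gives a natural transformation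
\[
\theta^\tau\colon h_X\Sigma\to h_X,\qquad\theta^\tau_C(u)=\Sigma^{-1}(\tau u)\quad(u\colon\Sigma C\to X);
\]
it is natural because $\Sigma^{-1}(\tau u\,\Sigma g)=\Sigma^{-1}(\tau u)\,g$. The pairs consisting of an additive functor $H$ on $(\mathcal T^c)^{op}$ and a transformation $H\Sigma\to H$ depend only on $\mathcal T^c$ and its shift. Which of them arise as $(h_X,\theta^\tau)$ depends on $\mathcal T$. Example~\ref{ex:point} is the reason for including $\tau$: a homotopy $w$ exists there for every $\kappa$, and only the comparison with $\tau$ recovers $\kappa$.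

\begin{definition}
$\mathcal T$ has \emph{property} (Q) if for every additive functor $H\colon(\mathcal T^c)^{op}\to\mathrm{Ab}$ and every natural transformation $\theta\colon H\Sigma\to H$ there are $X\in\mathcal T$, $\tau\colon X\to\Sigma X$ and a natural isomorphism $\alpha\colon h_X\to H$ such that
\begin{equation}\label{eq:Q}
\alpha_C\big(\Sigma^{-1}(\tau u)\big)=\theta_C\big(\alpha_{\Sigma C}(u)\big)\qquad\text{for all }C\in\mathcal T^c,\ u\colon\Sigma C\to X .
\end{equation}
\end{definition}

Condition \eqref{eq:Q} is an equality of two natural transformations $h_X\Sigma\to H$ of additive functors. If it holds at some objects, it holds at all direct summands of finite sums of them.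

\begin{lemma}\label{lem:inv}
If $(F,\varphi)\colon\mathcal T\to\mathcal T'$ is a triangulated equivalence of compactly generated categories and $\mathcal T$ has property \textup{(Q)}, then so does $\mathcal T'$.
\end{lemma}

\begin{proof}
An equivalence preserves coproducts, so $F$ restricts to an equivalence $\mathcal T^c\to\mathcal T'^c$. Given $(H',\theta')$ for $\mathcal T'$, put $H=H'F$ and let $\theta_C$ be the composite
\[
H'(F\Sigma C)\xrightarrow{H'(\varphi_C^{-1})}H'(\Sigma FC)\xrightarrow{\theta'_{FC}}H'(FC).
\]
Take $(X,\tau,\alpha)$ for $(H,\theta)$. Put $\tau'=\varphi_XF(\tau)\colon FX\to\Sigma FX$, and let $\alpha'\colon h_{FX}\to H'$ be the natural isomorphism determined by $\alpha'_{FC}(Fu)=\alpha_C(u)$ for $u\colon C\to X$. It suffices to check \eqref{eq:Q} at the objects $FC$. A map $u'\colon\Sigma FC\to FX$ has the form $F(u)\varphi_C^{-1}$ with $u\colon\Sigma C\to X$. Put $v=\Sigma^{-1}(\tau u)$. By naturality of $\varphi$,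
\[
\tau'u'=\varphi_XF(\tau u)\varphi_C^{-1}=\varphi_XF(\Sigma v)\varphi_C^{-1}=\Sigma F(v),
\]
so $\Sigma^{-1}(\tau'u')=F(v)$. Therefore
\begin{align*}
\alpha'_{FC}\big(\Sigma^{-1}(\tau'u')\big)&=\alpha_C(v)=\theta_C\big(\alpha_{\Sigma C}(u)\big)=\theta'_{FC}H'(\varphi_C^{-1})\,\alpha'_{F\Sigma C}(Fu)\\
&=\theta'_{FC}\big(\alpha'_{\Sigma FC}(F(u)\varphi_C^{-1})\big)=\theta'_{FC}\big(\alpha'_{\Sigma FC}(u')\big),
\end{align*}
where the fourth equality is naturality of $\alpha'$.
\end{proof}

\begin{lemma}\label{lem:transl}
Let $\Lambda$ be a deformation of a regular category $R$. Then $\mathcal T(\Lambda)$ has property \textup{(Q)} if and only if for every $R$-module $M$ and every $f\in\mathrm{End}_R(M)$ there are $X\in\mathcal T(\Lambda)$, $\tau\colon X\to\Sigma X$ and an $R$-isomorphism $\alpha\colon\bar H^0(X)\to M$ with $\bar H^0(\tau)=t\,\alpha^{-1}f\alpha$.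
\end{lemma}

\begin{proof}
Write $\mathcal T=\mathcal T(\Lambda)$. The full subcategory on the $P_\xi$ is $R$, and every object of $\mathcal T^c$ is a direct summand of a finite sum of them by Proposition~\ref{prop:compact}. Additive functors to $\mathrm{Ab}$ extend from a full subcategory to finite sums and direct summands, uniquely up to unique isomorphism, and natural transformations extend uniquely. So restriction $H\mapsto M$, $M(\xi)=H(P_\xi)$, is an equivalence from additive functors $(\mathcal T^c)^{op}\to\mathrm{Ab}$ to $\mathrm{Mod}\,R$. Since $\Sigma P_\xi=P_\xi$ and $\Sigma\lambda_*=\lambda_*$, the functor $H\Sigma$ restricts to the same module $M$, and transformations $\theta\colon H\Sigma\to H$ correspond to endomorphisms $f$ of $M$. By Lemma~\ref{lem:rep}, $h_X$ restricts to $\bar H^0(X)$, so natural isomorphisms $h_X\to H$ correspond to $R$-isomorphisms $\alpha\colon\bar H^0(X)\to M$.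

It remains to evaluate \eqref{eq:Q} at $C=P_\xi$. Let $u=(x_n)\colon\Sigma P_\xi=P_\xi\to X$ and $v=\Sigma^{-1}(\tau u)=(v_n)$. The component of $\Sigma v$ in degree $n$ is that of $v$ in degree $n+1$, so $v_{n+1}=\tau x_n$. The class of $v$ is
\[
[\tau\bar x_{-1}]=\bar H^{-1}(\tau)\,t^{-1}[\bar x_0]=t^{-1}\bar H^0(\tau)[\bar x_0].
\]
So \eqref{eq:Q} reads $\alpha\,t^{-1}\bar H^0(\tau)=f\alpha$.
\end{proof}

\begin{proposition}\label{prop:T0}
$\mathcal T_0$ has property \textup{(Q)}.
\end{proposition}

\begin{proof}
Let $M$ be an $R$-module and $f\in\mathrm{End}_R(M)$. Choose a resolution $F\to M$ by free $R$-modules and a chain map $f_\bullet\colon F\to F$ lifting $f$. Put $X=P(F)$ and $\tau=P(f_\bullet)\colon X\to X=\Sigma X$. By Lemma~\ref{lem:fold}, $X\in\mathcal T_0$, $\bar H^n(X)=M$ for all $n$, $t=\mathrm{id}_M$, and $\bar H^0(\tau)=f=tf$. Now apply Lemma~\ref{lem:transl}.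
\end{proof}

\section{The twisted category does not have property (Q)}\label{sec:fail}

\begin{proposition}\label{prop:Tgamma}
For $\gamma$ as in \eqref{eq:gamma}, $\mathcal T_\gamma$ does not have property \textup{(Q)}.
\end{proposition}

The test module is the module of locally constant functions on the slices. It is generated on each slice by the constant function $1$, and these generators agree on overlaps. If it is realized, the generators lift to chain maps $x_\xi$ and the agreements to homotopies $s_{\eta\xi}$. Around a triple overlap the three homotopies add up to a homotopy between $x_\xi$ and $(1+\hbar\gamma)x_\xi$, to which Lemma~\ref{lem:detect} applies. The point is to split the resulting value of $\gamma$ into three terms, each depending on one homotopy only.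

\begin{proof}
Write $\Lambda=\Lambda_\gamma$. Let $M(\xi)=C(C_\xi,k)$, where $r\in R(\xi,\eta)$ acts by $M(\eta)\to M(\xi)$, $m\mapsto m\cdot r$; this is an $R$-module because the pointwise product is associative. Suppose that $\mathcal T_\gamma$ has property (Q). Lemma~\ref{lem:transl} with $f=\mathrm{id}_M$ gives $X\in\mathcal T_\gamma$ with $\bar H^0(X)=M$, after an identification, and a chain map $\tau\colon X\to\Sigma X$ with $\bar H^0(\tau)=t$.

For a clopen $N\subseteq C_\xi$ let $1_N\in\Lambda(\xi,\xi)$ be its characteristic function; the object $\xi$ is determined by the context. For $\xi,\eta$ of different colors let $e_{\eta\xi}\in\Lambda(\xi,\eta)$ be the characteristic function of $C_{\xi\eta}$. For $\xi,\eta,\zeta$ of distinct colors, $D=C_\xi\cap C_\eta\cap C_\zeta$ and $\kappa=\gamma_{\xi\eta\zeta}$, the composition rule gives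
\begin{equation}\label{eq:rel}
e_{\zeta\eta}e_{\eta\xi}=(1+\hbar\kappa)\,e_{\zeta\xi}1_D,\qquad1_{C_{\eta\zeta}}e_{\eta\xi}=e_{\eta\xi}1_D,\qquad e_{\eta\xi}1_{C_{\xi\eta}}=e_{\eta\xi}.
\end{equation}
Only the first composite passes through three colors and carries a twist.

\emph{Step 1: generators.} By Lemma~\ref{lem:rep} choose chain maps $(x_{\xi,n})_n\colon P_\xi\to X$ with $[\bar x_{\xi,0}]=1_{C_\xi}\in M(\xi)$. Since $[\tau\bar x_{\xi,0}]=t[\bar x_{\xi,0}]=[\bar x_{\xi,1}]$, there is $y_\xi\in\bar X^0(\xi)$ with
\begin{equation}\label{eq:y}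
\bar x_{\xi,1}+\tau\bar x_{\xi,0}+dy_\xi=0 .
\end{equation}

\emph{Step 2: homotopies on double overlaps.} For $\xi,\eta$ of different colors, the chain maps $(x_{\eta,n}e_{\eta\xi})_n$ and $(x_{\xi,n}1_{C_{\xi\eta}})_n$ from $P_\xi$ to $X$ both have class $1_{C_{\xi\eta}}\in M(\xi)$. By Lemma~\ref{lem:rep} there are $s_{\eta\xi,n}\in X^{n-1}(\xi)$ with
\begin{equation}\label{eq:s}
ds_{\eta\xi,n}+\hbar s_{\eta\xi,n+1}=x_{\eta,n}e_{\eta\xi}+x_{\xi,n}1_{C_{\xi\eta}}\qquad(n\in\mathbb Z).
\end{equation}
The right side is unchanged by right multiplication with the idempotent $1_{C_{\xi\eta}}$, so we may replace $s_{\eta\xi,n}$ by $s_{\eta\xi,n}1_{C_{\xi\eta}}$ and assume $s_{\eta\xi,n}=s_{\eta\xi,n}1_{C_{\xi\eta}}$.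

\emph{Step 3: triple overlaps.} Let $v=(\xi,\eta,\zeta)\in I_0\times I_1\times I_2$, so $D=\{v\}$ and $\kappa=\gamma(v)$. Put
\[
w_n=s_{\eta\xi,n}1_D+s_{\zeta\eta,n}e_{\eta\xi}1_D+(1+\hbar\kappa)s_{\zeta\xi,n}1_D\in X^{n-1}(\xi).
\]
The factor $1+\hbar\kappa$ is chosen so that the terms in $x_{\zeta,n}$ cancel. By \eqref{eq:s} and \eqref{eq:rel}, the three summands contribute to $dw_n+\hbar w_{n+1}$ the elements
\begin{align*}
&x_{\eta,n}e_{\eta\xi}1_D+x_{\xi,n}1_D,\\
&(x_{\zeta,n}e_{\zeta\eta}+x_{\eta,n}1_{C_{\eta\zeta}})e_{\eta\xi}1_D=(1+\hbar\kappa)x_{\zeta,n}e_{\zeta\xi}1_D+x_{\eta,n}e_{\eta\xi}1_D,\\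
&(1+\hbar\kappa)x_{\zeta,n}e_{\zeta\xi}1_D+(1+\hbar\kappa)x_{\xi,n}1_D .
\end{align*}
Their sum is $\hbar\kappa\,x_{\xi,n}1_D$. Lemma~\ref{lem:detect}, applied to the chain map $(x_{\xi,n}1_D)_n$, gives
\begin{equation}\label{eq:w}
[\bar w_1+\tau\bar w_0]=\gamma(v)\,1_D\in M(\xi).
\end{equation}

\emph{Step 4: a class for each double overlap.} The element $\bar w_1+\tau\bar w_0$ is a sum of three terms of the form $\bar s_1+\tau\bar s_0$, but these need not be cycles individually. The elements $y_\xi$ correct this. For $\xi,\eta$ of different colors put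
\[
z_{\eta\xi}=\bar s_{\eta\xi,1}+\tau\bar s_{\eta\xi,0}+y_\eta\bar e_{\eta\xi}+y_\xi1_{C_{\xi\eta}}\in\bar X^0(\xi).
\]
By \eqref{eq:s} modulo $\hbar$ for $n=1$ and $n=0$, by $d\tau=\tau d$ and $\Lambda$-linearity of $\tau$, and by \eqref{eq:y},
\[
dz_{\eta\xi}=(\bar x_{\eta,1}+\tau\bar x_{\eta,0}+dy_\eta)\bar e_{\eta\xi}+(\bar x_{\xi,1}+\tau\bar x_{\xi,0}+dy_\xi)1_{C_{\xi\eta}}=0 .
\]
Moreover $z_{\eta\xi}1_{C_{\xi\eta}}=z_{\eta\xi}$. So $A_{\eta\xi}:=[z_{\eta\xi}]$ lies in $M(\xi)1_{C_{\xi\eta}}=C(C_{\xi\eta},k)$, and it depends only on the pair $(\xi,\eta)$.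

\emph{Step 5: the contradiction.} With $v=(\xi,\eta,\zeta)$ as in Step 3, consider the cycle $z_{\eta\xi}1_D+z_{\zeta\eta}\bar e_{\eta\xi}1_D+z_{\zeta\xi}1_D$. By \eqref{eq:rel} modulo $\hbar$, its terms involving $y$ are
\[
\big(y_\eta\bar e_{\eta\xi}1_D+y_\xi1_D\big)+\big(y_\zeta\bar e_{\zeta\xi}1_D+y_\eta\bar e_{\eta\xi}1_D\big)+\big(y_\zeta\bar e_{\zeta\xi}1_D+y_\xi1_D\big)=0,
\]
and its terms involving $s$ add up to $\bar w_1+\tau\bar w_0$. Taking classes in $M(\xi)$ and evaluating at $v$, we get from \eqref{eq:w}
\[
\gamma(v)=A_{\zeta\eta}(v)+A_{\zeta\xi}(v)+A_{\eta\xi}(v).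
\]
The functions $A_{\zeta\eta}$, $A_{\zeta\xi}$, $A_{\eta\xi}$ are locally constant on $I_0^+\times\{\eta\}\times\{\zeta\}$, $\{\xi\}\times I_1^+\times\{\zeta\}$ and $\{\xi\}\times\{\eta\}\times I_2^+$. As functions of $(\xi,\eta,\zeta)$, the three summands are therefore cofinitely constant in $\xi$, in $\eta$ and in $\zeta$, respectively. This contradicts Lemma~\ref{lem:comb}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\gamma$ be as in \eqref{eq:gamma}. By Lemmas~\ref{lem:Lambda} and~\ref{lem:T}, $\mathcal T_\gamma$ and $\mathcal T_0$ are compactly generated, algebraic and $\mathbb F_2$-linear. Lemma~\ref{lem:regular} and Proposition~\ref{prop:compact}(2) give $\Theta$. A triangulated equivalence between $\mathcal T_0$ and $\mathcal T_\gamma$ would contradict Proposition~\ref{prop:T0}, Lemma~\ref{lem:inv} and Proposition~\ref{prop:Tgamma}. The remaining assertions are Example~\ref{ex:X0} with $\hat{\mathcal Y}=\mathcal T_\gamma$ and $\hat{\mathcal D}=\mathcal T_0$.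
\end{proof}

\section{Cogeneration and nonzero outer terms}\label{sec:C}

We must find, for every nonzero $X\in\mathcal T_0$, a nonzero map from $X$ to a compact object. Such a map need not be visible on $\bar H^0$, and the maps we construct come from $\mathrm{Ext}$ groups. To compute them we cut out of $X$ a direct summand whose cohomology is concentrated at a single point of $B$.

\subsection{Stalks and an Ext group}

Let $N\subseteq B$ be compact open, $L=C(N,k)$ and $v\in N$. Let $\mathfrak m_v=\{a\in L:a(v)=0\}$ and $k_v=L/\mathfrak m_v\cong k$. The \emph{stalk} of an $L$-module $W$ at $v$ is $W_v=\varinjlim W1_{N'}$, the colimit over clopen neighborhoods $N'\subseteq N$ of $v$, with transition maps given by multiplication with the smaller characteristic function. We use two facts.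
\begin{itemize}
\item[(S1)] The functor $W\mapsto W_v$ is exact, being a filtered colimit of the exact functors $W\mapsto W1_{N'}=W\otimes_LL1_{N'}$. As the germ of a locally constant function is its value, $L_v=k_v$, so $W_v=W\otimes_Lk_v$ and $k_v$ is flat over $L$.
\item[(S2)] An element $m\in W$ whose image in every stalk is zero vanishes. Indeed, every point has a clopen neighborhood $N'$ with $m1_{N'}=0$; by compactness finitely many of these cover $N$, they can be shrunk to a clopen partition, and $m$ is the sum of the corresponding products.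
\end{itemize}

\begin{lemma}\label{lem:ext}
Let $J\subsetneq\{0,1,2\}$ have $r$ elements, let $N=\prod_{j\in J}I_j^+$, $L=C(N,k)$ and $v=(\infty,\dots,\infty)\in N$. Then $\mathrm{Ext}^r_L(k_v,L)\ne0$.
\end{lemma}

\begin{proof}
For clopen $N'\subseteq N$ the ideal $L1_{N'}$ is projective and $\mathrm{Hom}_L(L1_{N'},L)=C(N',k)$.

If $r=0$, then $N$ is a point and $\mathrm{Hom}_k(k,k)=k$.

If $r=1$, then $N=I_j^+$ and $\mathfrak m_v=\bigoplus_{y\in I_j}L1_{\{y\}}$ is projective with $\mathrm{Hom}_L(\mathfrak m_v,L)=k^{I_j}$. The resolution $0\to\mathfrak m_v\to L\to k_v\to0$ shows that $\mathrm{Ext}^1_L(k_v,L)$ is the cokernel of the restriction $L\to k^{I_j}$, that is, all functions on $I_j$ modulo the cofinitely constant ones. This is nonzero since $I_j$ is infinite.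

If $r=2$, then $N=I_a^+\times I_b^+$ with $a<b$. Consider the projective ideals
\[
L'=\bigoplus_{\xi\in I_a}L1_{\{\xi\}\times I_b^+},\qquad L''=\bigoplus_{\eta\in I_b}L1_{I_a^+\times\{\eta\}},\qquad L'\cap L''=\bigoplus_{\xi,\eta}L1_{\{(\xi,\eta)\}};
\]
the last equality holds because a function in $L'\cap L''$ vanishes outside $G\times G'$ for finite sets $G\subseteq I_a$, $G'\subseteq I_b$. A function $c\in\mathfrak m_v$ vanishes on some $(I_a^+\setminus G)\times(I_b^+\setminus G')$, so $c1_{G\times I_b^+}\in L'$ and $c+c1_{G\times I_b^+}$, which vanishes outside $I_a^+\times G'$, lies in $L''$. Thus $\mathfrak m_v=L'+L''$, and $0\to L'\cap L''\to L'\oplus L''\to\mathfrak m_v\to0$ is a projective resolution. Hence $\mathrm{Ext}^2_L(k_v,L)\cong\mathrm{Ext}^1_L(\mathfrak m_v,L)$ is the cokernel of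
\[
\prod_{\xi}C(\{\xi\}\times I_b^+,k)\oplus\prod_\eta C(I_a^+\times\{\eta\},k)\to k^{I_a\times I_b},
\]
that is, all functions on $I_a\times I_b$ modulo sums of a function cofinitely constant in $\eta$ and one cofinitely constant in $\xi$. Identify $\omega$ with a countably infinite subset of $I_a$. As $b\ge1$, the set $I_b$ is uncountable and carries a function $\psi$ taking both values uncountably often. Extend $\pi(l)\psi(\eta)$ by zero from $\omega\times I_b$ to $I_a\times I_b$. If this function were such a sum, so would be its restriction to $\omega\times I_b$, contrary to Lemma~\ref{lem:comb}(a).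
\end{proof}

\subsection{Compact objects cogenerate $\mathcal T_0$}

\begin{proposition}\label{prop:cogen}
For every nonzero $X\in\mathcal T_0$ there is $\xi\in\Omega$ with $[X,P_\xi]\ne0$.
\end{proposition}

\begin{proof}
\emph{Step 1: the choice of a point.} Let $M=\bar H^0(X)$, which is nonzero by Lemma~\ref{lem:T}. For $v\in C_\xi$ let $M_v$ be the stalk at $v$ of the module $M(\xi)$ over $R(\xi,\xi)=C(C_\xi,k)$. Up to isomorphism it does not depend on $\xi$. Indeed, if $v\in C_\xi\cap C_\eta$ with $\xi\ne\eta$, the colors differ, and for clopen $N'\subseteq C_{\xi\eta}$ the elements $\bar e_{\eta\xi}$ and $\bar e_{\xi\eta}$ act as mutually inverse maps between $M(\eta)1_{N'}$ and $M(\xi)1_{N'}$, compatibly with shrinking $N'$. By (S2) some $M_v$ is nonzero. Choose $v$ with $M_v\ne0$ such that the set $J=\{j:v_j=\infty\}$ has the smallest possible number $r\in\{0,1,2\}$ of elements. Let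
\[
N=\{w\in B:w_i=v_i\text{ for all }i\notin J\}=\bigcap_{i\notin J}C_{v_i}\cong\prod_{j\in J}I_j^+ ,
\]
a compact open set in which $v$ corresponds to $(\infty,\dots,\infty)$. Every $w\in N\setminus\{v\}$ has fewer coordinates equal to $\infty$, so $M_w=0$. Fix $\xi=v_i$ with $i\notin J$, so that $N\subseteq C_\xi$. Put $L=C(N,k)$ and $A=C(N,E)=L\otimes_kE$, the trivial deformation of the ring $L$, and write $P_N$ for the generator of $\mathcal T(A)$.

\emph{Step 2: passage to $A$-modules.} Composition in $\Lambda_0$ is the pointwise product, so the idempotents $\epsilon_\eta=1_{N\cap C_\eta}\in\Lambda_0(\eta,\eta)$ commute with all morphisms. Hence every $\Lambda_0$-module $Z$ has a natural direct summand $Z\epsilon$ with $(Z\epsilon)(\eta)=Z(\eta)\epsilon_\eta$. Define additive functors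
\[
\Phi\colon\mathrm{Mod}\,\Lambda_0\to\mathrm{Mod}\,A,\quad\Phi Z=Z(\xi)1_N,\qquad\Psi\colon\mathrm{Mod}\,A\to\mathrm{Mod}\,\Lambda_0,\quad(\Psi Y)(\eta)=Y1_{N\cap C_\eta},
\]
where $A=1_N\Lambda_0(\xi,\xi)$ acts on $\Phi Z$, and $\lambda\in\Lambda_0(\eta,\eta')$ acts on $\Psi Y$ by multiplication with $\lambda|_N\in A$. Then $\Phi\Psi=\mathrm{id}$. Moreover $Z\epsilon\cong\Psi\Phi Z$ naturally. To see this, let $u_\eta\in\Lambda_0(\xi,\eta)$ and $u'_\eta\in\Lambda_0(\eta,\xi)$ both be the characteristic function of $N\cap C_\eta$. They act as mutually inverse maps between $Z(\eta)\epsilon_\eta$ and $Z(\xi)1_{N\cap C_\eta}$. For $z\in Z(\eta')$ and $\lambda\colon\eta\to\eta'$, both $(z\lambda)u_\eta$ and $(zu_{\eta'})\lambda|_N$ equal $z$ times the function $\lambda\cdot1_N\in\Lambda_0(\xi,\eta')$, so these maps are $\Lambda_0$-linear.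

The functor $\Phi$ is exact, preserves coproducts, and produces direct summands of the $E$-modules $Z(\xi)$; so it induces a triangulated functor $\mathcal K(\Lambda_0)\to\mathcal K(A)$ preserving coproducts. It sends $P_\eta$ to the complex with terms $C(N\cap C_\eta,E)$ and differential $\hbar$, a direct summand of $P_N$, and $\Phi P_\xi=P_N$. By (F6), $\Phi(\mathcal T_0)\subseteq\mathcal T(A)$. Put $Y=\Phi X\in\mathcal T(A)$. It suffices to show $[Y,P_N]\ne0$. For if $g\colon Y\to P_N$ is not null-homotopic, neither is $\Psi g$, since $\Phi\Psi g=g$; and $\Psi Y\cong X\epsilon$ and $\Psi P_N\cong P_\xi\epsilon$ are direct summands of the complexes $X$ and $P_\xi$.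

Let $W=\bar H^0(Y)=M(\xi)1_N$. Its stalk at $w\in N$ is $M_w$. For $a\in\mathfrak m_v$ and $m\in W$, the element $am$ has zero image in $W_w=0$ for $w\ne v$, and in $W_v$ because $a$ vanishes near $v$. By (S2), $\mathfrak m_vW=0$. So $W\to W\otimes_Lk_v=M_v$ is bijective, and $W$ is a nonzero vector space over $k_v$.

\emph{Step 3: $Y$ is a coproduct of copies of one object.} Let $F\to k_v$ be a free resolution over $L$ and $Z=P(F)\in\mathcal T(A)$, so that $\bar H^0(Z)=k_v$ by Lemma~\ref{lem:fold}. We claim that $g\mapsto\bar H^0(g)(1)$ is a bijection $[Z,Y]\to W$.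

The complex $Y_v=Y\otimes_Lk_v$ is acyclic and satisfies $\ker\hbar=\mathrm{im}\,\hbar$ in each degree by (S1). It lies in $\mathcal K(E)$, and in $\mathcal K(A)$ via the ring map $A\to A\otimes_Lk_v=E$. By (S1) again, $\bar H^n(Y_v)=\bar H^n(Y)\otimes_Lk_v$, and $\bar H^n(Y)\cong W$ via $t$, so $Y\to Y_v$ is bijective on all $\bar H^n$. By Lemma~\ref{lem:T} its cone and the shifts of its cone receive no nonzero map from $Z$, so $[Z,Y]\cong[Z,Y_v]$. Extension of scalars along $A\to E$ identifies $A$-linear chain maps and homotopies $Z\to Y_v$ with $E$-linear ones $Z_v\to Y_v$, where $Z_v=Z\otimes_Lk_v=P(F\otimes_Lk_v)$ is the folding over $k$. By flatness, $F\otimes_Lk_v$ is a complex of vector spaces with homology $k$ in degree $0$, hence homotopy equivalent to $k$; by Lemma~\ref{lem:fold} there is a homotopy equivalence $P_E=P(k)\to Z_v$ inducing the identity of $k$ on $\bar H^0$. With Lemma~\ref{lem:rep} for $\Lambda=E$ we obtain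
\[
[Z,Y]\cong[Z,Y_v]\cong[Z_v,Y_v]_E\cong[P_E,Y_v]_E\cong\bar H^0(Y_v)=W .
\]
The composite sends $g$ to $\bar H^0(g\otimes_Lk_v)(1)=\bar H^0(g)\otimes_Lk_v\,(1)$, which is $\bar H^0(g)(1)$ under $W=W\otimes_Lk_v$. This proves the claim.

A basis of $W$ now gives a map from a nonempty coproduct of copies of $Z$ to $Y$ that is bijective on $\bar H^0$, hence an isomorphism by Lemma~\ref{lem:T}. So $Z$ is a direct summand of $Y$ in $\mathcal T(A)$, and it suffices to show $[Z,P_N]\ne0$.

\emph{Step 4: a nonzero map $Z\to P_N$.} By Lemma~\ref{lem:ext} there is an $L$-linear map $\phi\colon F_r\to L$ with $\phi\partial=0$ whose class in $\mathrm{Ext}^r_L(k_v,L)$ is nonzero. Extend $\phi$ by zero to $\bigoplus_iF_i$. Then $(1\otimes\phi)d=\hbar\otimes\phi+1\otimes\phi\partial=\hbar(1\otimes\phi)$, so $1\otimes\phi$ in every degree is a chain map $Z\to P_N$. Suppose $1\otimes\phi=\hbar s^n+s^{n+1}d$ for $A$-linear maps $s^n\colon Z^n\to P_N^{n-1}$. Modulo $\hbar$ this gives $\phi=\bar s^{\,1}\partial$ on $\bigoplus_iF_i$. Restricting to $F_r$ shows that $\phi$ factors through $\partial\colon F_r\to F_{r-1}$,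 where $F_{-1}=0$, so its class is zero, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Proposition~\ref{prop:cogen}, $\mathcal T_0^c$ cogenerates $\mathcal T_0$. In Theorem~\ref{thm:B} we have $\mathcal D=\mathrm{Im}\,i_*=\mathcal T_0^c$ and $\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))=\mathcal T_0=\hat{\mathcal D}$, so (C1) and (C2) hold.

Let $\mathcal S$ be any compactly generated triangulated category. In a product of two triangulated categories, triangles, coproducts and compactness are determined componentwise. Take $\hat{\mathcal Y}=\mathcal T_\gamma$, $\hat{\mathcal D}=\mathcal T_0\times\mathcal S$, $\hat{\mathcal X}=\mathcal S$, let $\mathcal Y$, $\mathcal D$, $\mathcal X$ be the subcategories of compact objects, and put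
\[
i_*Y=(\Theta Y,0),\quad i^*(T,S)=i^!(T,S)=\Theta^{-1}T,\quad j_!S=j_*S=(0,S),\quad j^*(T,S)=S .
\]
This is a recollement, with split triangles having outer terms $(0,S)$ and $(\Theta\Theta^{-1}T,0)\cong(T,0)$, and the standing hypothesis holds because all objects involved are compact. The TTF triple $(0\times\mathcal S^c,\mathcal T_0^c\times0,0\times\mathcal S^c)$ lifts to $(\mathcal U,\mathcal V,\mathcal W)=(0\times\mathcal S,\mathcal T_0\times0,0\times\mathcal S)$; here $\mathcal W^\perp=\mathcal T_0\times0$, so $(\mathcal V,\mathcal W,\mathcal W^\perp)$ is again a TTF triple. By Theorem~\ref{thm:A}(2), a lift of the recollement would give $\mathcal T_\gamma\simeq\mathcal V\simeq\mathcal T_0$, contrary to Theorem~\ref{thm:B}.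

Let $\mathcal S=D(\mathbb F_2)$. Then all outer terms are nonzero, since $\mathcal T_\gamma^c$ contains the $P_\xi$, whose endomorphism rings $C(C_\xi,k)$ are nonzero. A complex of vector spaces is isomorphic in $\mathcal S$ to a coproduct of shifts of $\mathbb F_2$, so a nonzero object has a nonzero map to some $\Sigma^n\mathbb F_2$, and $\mathcal S^c$ cogenerates $\mathcal S$. Hence $\mathcal D=\mathcal T_0^c\times\mathcal S^c$ cogenerates $\hat{\mathcal D}$, and $\mathrm{Im}\,i_*=\mathcal T_0^c\times0$ cogenerates $\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))=\mathcal T_0\times0$.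

For failure on the $\mathcal X$-side exchange the roles: $\hat{\mathcal Y}=\mathcal S$, $\hat{\mathcal D}=\mathcal S\times\mathcal T_0$, $\hat{\mathcal X}=\mathcal T_\gamma$, again with the subcategories of compact objects, and
\[
i_*S=(S,0),\quad i^*(S,T)=i^!(S,T)=S,\quad j_!X=j_*X=(0,\Theta X),\quad j^*(S,T)=\Theta^{-1}T .
\]
The TTF triple lifts to $(0\times\mathcal T_0,\mathcal S\times0,0\times\mathcal T_0)$, and $\hat{\mathcal X}=\mathcal T_\gamma$ is not equivalent to $\mathcal U=0\times\mathcal T_0$. By Theorem~\ref{thm:A}(2) the recollement does not lift.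
\end{proof}

\begin{thebibliography}{9}

\bibitem{Keller}
Keller, \emph{Deriving DG categories}, Ann. Sci. ENS (1994).

\bibitem{SZ}
Manuel Saor\'in and Alexandra Zvonareva, \emph{Lifting of recollements and gluing of partial silting sets}, arXiv:1809.03243 (2018).

\end{thebibliography}
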